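# Quasi-Isometric Rigidity of Generalized Higman Groups

## 1. The rigidity theorem and its two refinements

Let $k\ge 4$, and let $\sigma=((m_1,n_1),\dots,(m_k,n_k))$ be a $k$-tuple of pairs of non-zero integers with $|m_i|\ne|n_i|$ for every $i$. Indices are always taken in $\mathbb Z/k$. The generalized Higman group is
$$\mathrm{Hig}_\sigma=\langle a_1,\dots,a_k\mid \{a_ia_{i+1}^{m_i}a_i^{-1}=a_{i+1}^{n_i}\}_{i\in\mathbb Z/k}\rangle .$$
Two countable groups $\Gamma_1,\Gamma_2$ are *virtually isomorphic* if there are finite-index subgroups $\Gamma_i^0\subseteq\Gamma_i$ and finite normal subgroups $F_i\unlhd\Gamma_i^0$ such that $\Gamma_1^0/F_1\cong\Gamma_2^0/F_2$.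

**Theorem 1.1.** For every $k\ge4$ and every $\sigma$ as above, every finitely generated group quasi-isometric to $\mathrm{Hig}_\sigma$ is virtually isomorphic to $\mathrm{Hig}_\sigma$.

In plain words: if a finitely generated group looks like $\mathrm{Hig}_\sigma$ from far away, must it be the same group, up to passing to finite index and dividing by finite subgroups? The answer is yes, always. The question comes from Camille Horbez and Jingyin Huang, "Measure equivalence rigidity among the Higman groups", arXiv:2206.00884 (2022).

Recall that a map $f$ between metric spaces is an *$(L,A)$-quasi-isometry* if $L^{-1}d(x,y)-A\le d(f(x),f(y))\le L\,d(x,y)+A$ for all $x,y$ and every point of the target is within $A$ of the image. It then has a *quasi-inverse* $\bar f$, a quasi-isometry such that $\bar ff$ and $f\bar f$ are at bounded distance from the identity, with all constants depending only on $L,A$. A finitely generated group carries a word metric; changing the finite generating set changes it by a quasi-isometry.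

**Normalization.** Replacing $a_i$ by $a_i^{-1}$ turns the $i$-th relation into $a_i^{-1}a_{i+1}^{m_i}a_i=a_{i+1}^{n_i}$, that is, it exchanges $m_i$ and $n_i$. It replaces $(m_{i-1},n_{i-1})$ by $(-m_{i-1},-n_{i-1})$, which defines the same relation (take inverses). So, up to isomorphism, we may and do assume
$$1\le m_i<|n_i|\quad\text{for all }i ,$$
and then we call $\sigma$ *normalized*. For instance $(3,-2)$ becomes $(-2,3)$, which is the same relation as $(2,-3)$. Put $\beta_i=|n_i|/m_i>1$.

Write $\Gamma=\mathrm{Hig}_\sigma$, let $d$ be the left-invariant word metric for the generators $a_i$, and $|g|=d(1,g)$. Let $C_\sigma\le\mathbb Z/k$ be the group of all $c$ with $(m_{i+c},n_{i+c})=(m_i,n_i)$ for all $i$. For $c\in C_\sigma$ let $\theta_c\in\mathrm{Aut}(\Gamma)$ be $a_i\mapsto a_{i+c}$, and let $\Lambda_\sigma=\Gamma\rtimes C_\sigma$ act on the set $\Gamma$ by $g\mapsto h\theta_c(g)$. Since $\theta_c$ permutes the generators, this action is by isometries; and $[\Lambda_\sigma:\Gamma]\le k$.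

**Theorem 1.2.** Let $\sigma,\sigma'$ be normalized, of lengths $k,k'\ge4$, and let $f:\mathrm{Hig}_\sigma\to\mathrm{Hig}_{\sigma'}$ be an $(L,A)$-quasi-isometry. Then $k=k'$, there is $c$ with $(m'_{i+c},n'_{i+c})=(m_i,n_i)$ for all $i$, and there is $h$ such that $f$ is at distance $\le C$ from $g\mapsto h\theta(g)$, where $\theta$ is the isomorphism $a_i\mapsto a'_{i+c}$ and $C$ depends only on $L,A,\sigma,\sigma'$.

**Theorem 1.3.** Let $k\ge 4$ and let $\sigma$ be normalized. A finitely generated group $G$ is quasi-isometric to $\mathrm{Hig}_\sigma$ if and only if it has a finite normal subgroup $F$ such that $G/F$ is isomorphic to a finite-index subgroup of $\Lambda_\sigma$. In particular $G$ is then virtually isomorphic to $\mathrm{Hig}_\sigma$.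

The last sentence of Theorem 1.3 is Theorem 1.1. Theorem 1.2 says that the only quasi-isometries are the obvious ones, up to bounded error: left translations composed with cyclic relabelings. The passage from Theorem 1.2 to Theorem 1.3 is formal: $G$ acts on itself by left translations, and conjugating these by a quasi-isometry $G\to\Gamma$ gives quasi-isometries of $\Gamma$ with uniform constants; Theorem 1.2 replaces each by an element of $\Lambda_\sigma$. This is done in Section 15. Almost all the work is Theorem 1.2.

## 2. The constant tuple $(1,2)$, and what a single relation forgets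

**A test case: $\sigma=((1,2),\dots,(1,2))$.** Here $C_\sigma=\mathbb Z/k$ and $\Lambda_\sigma=\Gamma\rtimes\mathbb Z/k$. Which finite-index subgroups occur in Theorem 1.3? In a finite quotient of $\Gamma$ let $r_i$ be the order of the image of $a_i$. From $a_ia_{i+1}a_i^{-1}=a_{i+1}^2$ we get $a_{i+1}=a_i^{r_i}a_{i+1}a_i^{-r_i}=a_{i+1}^{2^{r_i}}$ in the quotient, so $r_{i+1}\mid 2^{r_i}-1$. If the quotient is nontrivial, let $p$ be the smallest prime dividing some $r_j$, say $p\mid r_{i+1}$. Then $p\mid 2^{r_i}-1$, so $p$ is odd and the order of $2$ modulo $p$ is larger than $1$ and divides both $r_i$ and $p-1$. So a prime smaller than $p$ divides $r_i$, a contradiction. Hence $\Gamma$ has no proper finite-index normal subgroup, and so no proper finite-index subgroup at all. A finite-index subgroup of $\Lambda_\sigma$ meets $\Gamma$ in finite index, so it contains $\Gamma$. Theorem 1.3 says in this case: $G$ is quasi-isometric to $\Gamma$ exactly when it is an extension of $\Gamma\rtimes C'$, with $C'\le\mathbb Z/k$, by a finite kernel.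

**A single vertex group is not rigid.** The subgroup generated by $a_i,a_{i+1}$ will turn out to be the Baumslag–Solitar group $BS(m_i,n_i)=\langle a,b\mid ab^{m_i}a^{-1}=b^{n_i}\rangle$. Now $BS(1,2)\cong\mathbb Z[\tfrac12]\rtimes\mathbb Z$, with $a$ acting as multiplication by $2$. The elements of even $a$-exponent form the index-2 subgroup $\mathbb Z[\tfrac12]\rtimes2\mathbb Z$, and $\mathbb Z[\frac12]=\mathbb Z[\frac14]$ with $a^2$ acting as multiplication by $4$, so this subgroup is $BS(1,4)$. So $BS(1,2)$ and $BS(1,4)$ are quasi-isometric, and a single relation does not remember its exponents. Theorem 1.2 says that the cyclic tuple does: $((1,2),\dots,(1,2))$ and $((1,4),\dots,(1,4))$ give groups that are not quasi-isometric. So the proof must use the way the pieces fit together. It has two halves: the pieces are preserved (Sections 7–13), and once they are, the exponents of neighboring pieces pin each other down (Section 14).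

## 3. Cosets at bounded distance

Let $\Gamma$ be a finitely generated group with left-invariant word metric $d$; $N_D(\cdot)$ denotes the closed $D$-neighborhood and $\mathrm{Ball}(g,r)$ a ball. "Uniform" will mean: depending only on $\sigma,\sigma',L,A$. The letters $C,D,\kappa(\cdot),\dots$ denote uniform constants or nondecreasing functions; numbered constants are fixed inside the proof where they occur.

**Coarse intersections (CI).** Let $A,B\le\Gamma$, $g,h\in\Gamma$, $I=gAg^{-1}\cap hBh^{-1}$. For each $D$ there is $D'$, depending on $D,A,B,g,h$, with $N_D(gA)\cap N_D(hB)\subset N_{D'}(I)$. Moreover, for all large $\rho$ the set $N_\rho(gA)\cap N_\rho(hB)$ is at finite Hausdorff distance from $I$.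

*Proof.* Write a point of the intersection as $x=\alpha c=\gamma c'$ with $\alpha\in gA$, $\gamma\in hB$, $|c|,|c'|\le D$. If $x_0=\alpha_0c=\gamma_0c'$ has the same pair $(c,c')$, then $xx_0^{-1}=\alpha\alpha_0^{-1}\in gAg^{-1}$ and $xx_0^{-1}=\gamma\gamma_0^{-1}\in hBh^{-1}$, so $xx_0^{-1}\in I$; and $d(x,xx_0^{-1})=|x_0^{-1}|=|x_0|$. There are finitely many pairs; choose one $x_0$ for each pair that occurs, and let $D'$ be the maximum of the $|x_0|$. Conversely $gAg^{-1}\subset N_{|g|}(gA)$ and similarly for $h$, so $I\subset N_\rho(gA)\cap N_\rho(hB)$ if $\rho\ge\max(|g|,|h|)$. $\square$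

For example, in $BS(1,2)$ take the cosets $\langle b\rangle$ and $a\langle b\rangle$. Here $I=\langle b\rangle\cap a\langle b\rangle a^{-1}=\langle b^2\rangle$, and indeed $b^{2x}a=ab^x$, so $b^{2x}$ is at distance $1$ from $a\langle b\rangle$ for every $x$.

**Proper embedding.** If $H\le\Gamma$ is finitely generated with word metric $d_H$, then for every $r$ there is $r'$ such that $d\le r$ implies $d_H\le r'$ on $H$, because balls of $\Gamma$ are finite. By left translation the same holds on each coset $gH$ with the transported metric.

## 4. Baumslag–Solitar groups: a tree and a real coordinate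

Let $B=\langle a,b\mid ab^ma^{-1}=b^n\rangle$ with $1\le m<|n|$, and $\beta=|n|/m$; so $b^na=ab^m$. The *height* is the homomorphism $h:B\to\mathbb Z$, $a\mapsto1$, $b\mapsto0$. $B$ is an HNN extension of $\langle b\rangle\cong\mathbb Z$. Let $T$ be its Bass–Serre tree: the vertices are the cosets $g\langle b\rangle$, called *$b$-lines*, of height $h(g)$; the edges are $\{g\langle b\rangle,ga\langle b\rangle\}$. The vertex $g\langle b\rangle$ has $|n|\ge2$ neighbors one level up, $gb^ra\langle b\rangle$ with $r$ mod $n$, and $m\ge1$ neighbors one level down, $gb^sa^{-1}\langle b\rangle$ with $s$ mod $m$. The valence is finite and $\ge3$.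

Let $\alpha:B\to\mathrm{Aff}(\mathbb R)$ be given by $b\mapsto(x\mapsto x+1)$, $a\mapsto(x\mapsto\frac nmx)$. It is a homomorphism: $\alpha(a)\alpha(b)^m\alpha(a)^{-1}$ is $x\mapsto\frac nm(\frac mnx+m)=x+n$.

**(B1)** *If $c^{-1}b^xc=b^y$, then $y=x(m/n)^{h(c)}$. Also $ab^xa^{-1}\in\langle b\rangle$ if and only if $m\mid x$.* For the first claim apply $\alpha$: the linear part of $\alpha(c)$ is $(n/m)^{h(c)}$. The second is Britton's lemma. In particular $b$ has infinite order, and so has $a$ (height).

**(B2)** *A conjugate of $\langle a\rangle$ and a conjugate of $\langle b\rangle$ meet trivially*: on conjugates of $\langle b\rangle$ the height is $0$, and on a conjugate of $\langle a\rangle$ only the identity has height $0$.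

**(B3)** *If $g\langle a\rangle g^{-1}\cap\langle a\rangle\neq1$, then $g\in\langle a\rangle$.* Comparing heights, $ga^jg^{-1}=a^j$ for some $j\ne0$. The path $\{a^s\langle b\rangle\}_{s\in\mathbb Z}$ has strictly increasing heights, so it is a line in $T$; it is the axis of $a^j$, and $g$, commuting with $a^j$, preserves it. As $g$ adds $h(g)$ to heights, it translates the axis by $t=h(g)$, so $ga^{-t}$ fixes the axis pointwise. Fixing $\langle b\rangle$ it equals some $b^x$; fixing $a^s\langle b\rangle$ it satisfies $a^{-s}b^xa^s\in\langle b\rangle$, so by (B1) $x(m/n)^s\in\mathbb Z$ for all $s\ge0$. Since $m<|n|$, this forces $x=0$, so $g=a^t$.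

**(B4)** *$|b^N|_B=O(\log(2+|N|))$, whereas $|a^j|_B\ge|j|$. All conjugates of $\langle b\rangle$ are commensurable. $B$ is not virtually cyclic.* Write $N=nq+r$ with $0\le r<|n|$; then $b^N=ab^{mq}a^{-1}b^r$ and $|mq|\le|N|/\beta+m$. After $O(\log(2+|N|))$ iterations, each costing at most $2+|n|$ letters, the exponent is bounded. The bound for $a^j$ is the height. Since $a\langle b^m\rangle a^{-1}=\langle b^n\rangle$, both $a$ and $b$ conjugate $\langle b\rangle$ to a commensurable group. Finally $\langle a\rangle$ and $\langle b\rangle$ are infinite and meet trivially, which cannot happen in a virtually cyclic group.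

**(B5)** *Coordinates.* For $z\in B$ put $\xi(z)=\alpha(z)(0)$ and $w(z)=z\langle b\rangle$. Then $\xi(za)=\xi(z)$ and $\xi(zb)-\xi(z)=(n/m)^{h(z)}$. So the points of a line $w$ have equally spaced $\xi$-coordinates, with spacing $\beta^{h(w)}$, and $z$ is determined by $(w(z),\xi(z))$; we write $z=(w,\xi)$. With $d_B$ the word metric:

1. if $d_B(z,z')\le r$, then $d_T(w,w')\le r$ and $|\xi-\xi'|\le r\beta^{h(w)+r}$;
2. if $d_T(w,w')\le r$ and $|\xi-\xi'|\le r\beta^{h(w)}$, then $d_B(z,z')\le\kappa(r)$.

We refer to these as (B5)(i) and (B5)(ii). For (i), walk from $z$ to $z'$ in at most $r$ steps: an $a^{\pm1}$-step moves $w$ to a neighbor and keeps $\xi$; a $b^{\pm1}$-step keeps $w$ and changes $\xi$ by $\beta$ to the current height, which is at most $h(w)+r$. For (ii), from a point of a line one reaches any prescribed adjacent line by at most $|n|$ $b$-steps and one $a^{\pm1}$-step. So from $z$ we reach a point of $w'$ in at most $r(|n|+1)$ steps at heights $\le h(w)+r$. Its $\xi$-coordinate differs from $\xi'$ by at most $(r|n|\beta^r+r)\beta^{h(w)}$, and the spacing on $w'$ is at least $\beta^{h(w)-r}$; so boundedly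 many $b$-steps finish.

For $BS(1,2)$: the line $\langle b\rangle$ has coordinates $\mathbb Z$; the two lines above it, $a\langle b\rangle$ and $ba\langle b\rangle$, have coordinates $2\mathbb Z$ and $1+2\mathbb Z$; the line below, $a^{-1}\langle b\rangle$, has coordinates $\frac12\mathbb Z$. Going up, lines get sparser. This is the fact behind all counting below.

Using (B1) one also sees that inverting all generators is not an endomorphism of $B$: it would need $a^{-1}b^ma=b^n$, but (B1) would give $n=m\cdot\frac mn$, that is $n^2=m^2$.

## 5. The polygonal complex $X$ and its hyperplanes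

**Polygon of groups.** Consider the $k$-gon whose face carries the trivial group, whose $i$-th vertex carries $B_i=\langle a_i,a_{i+1}\mid a_ia_{i+1}^{m_i}a_i^{-1}=a_{i+1}^{n_i}\rangle$, and whose $i$-th edge carries $\langle a_i\rangle\cong\mathbb Z$, embedded in $B_{i-1}$ (as "$b$") and in $B_i$ (as "$a$"). Subdivide the $k$-gon into $k$ unit squares by joining the center to the midpoints of the edges. The *local development* at a cell is the neighborhood the cell would have in a complex with a group action having these stabilizers. The links in the local developments are: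

- at the center, a $k$-cycle, with $k\ge4$;
- at the midpoint of an edge, a complete bipartite graph $K_{2,\infty}$ (two half-edges, and the faces);
- at the $i$-th vertex, the bipartite graph with vertex set $B_i/\langle a_i\rangle\sqcup B_i/\langle a_{i+1}\rangle$ and edge set $B_i$, where $g$ joins $g\langle a_i\rangle$ to $g\langle a_{i+1}\rangle$.

The last graph has no bigon: if $g,g'$ have the same ends, then $g^{-1}g'\in\langle a_i\rangle\cap\langle a_{i+1}\rangle=1$. Being bipartite, it has girth at least $4$. (The girth is exactly $4$: the edges $1,a,ab^m,b^n$ form a $4$-cycle through $\langle a\rangle,a\langle b\rangle,b^n\langle a\rangle,\langle b\rangle$, by the defining relation.) All links have girth $\ge4$ with edges of length $\pi/2$, so the complex of groups is nonpositively curved, hence developable (Bridson–Haefliger, *Metric spaces of non-positive curvature*, Thm III.$\mathcal C$.4.17: a nonpositively curved complex of groups is developable). Its fundamental group is the amalgam of the $B_i$ along the $\langle a_i\rangle$, which is $\Gamma$.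

So the $B_i$ inject into $\Gamma$, and $\Gamma$ acts on a simply connected polygonal complex $X$ whose subdivision $X^\square$ is a CAT(0) square complex. Concretely: the faces are $\Delta_g$ ($g\in\Gamma$, simply transitive action), the edges of *type* $i$ are the cosets $g\langle a_i\rangle$, the vertices of type $i$ are the cosets $gB_i$, and incidence is given by containment. Stabilizers are $1$, $g\langle a_i\rangle g^{-1}$, $gB_ig^{-1}$, and the action preserves types. The edge $e=g\langle a_i\rangle$ joins its **tail** $gB_{i-1}$ to its **head** $gB_i$. We call $e$ *horizontal at its tail* (there it is a $b$-line, since $b=a_i$ in $B_{i-1}$) and *vertical at its head* (there it is an $a$-coset). We direct edges from tail to head; types of vertices increase by $1$ along a directed edge, and $\partial\Delta_g=\sum_ig\langle a_i\rangle$.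

At the midpoint of an edge the two half-edges are at distance $\pi$ in the link, so edges are local geodesics, hence geodesics. By uniqueness of geodesics $X^{(1)}$ is a simple graph. It has no triangles: types change by $\pm1$ along edges, and a sum of three signs is not $0$ modulo $k\ge4$.

**Lemma 5.1.** (a) If $e_1\neq e_2$ are edges with $\mathrm{Stab}(e_1)\cap\mathrm{Stab}(e_2)\ne1$, they have the same tail. (b) If $u\ne v$ are vertices with $I=\mathrm{Stab}(u)\cap\mathrm{Stab}(v)\ne1$, then either $u,v$ are joined by an edge $e$ and $I=\mathrm{Stab}(e)$, or $u,v$ are heads of edges $e_1,e_2$ with a common tail and $I$ has finite index in $\mathrm{Stab}(e_1)$. In general, for $u\ne v$, $I$ is trivial or contained in the stabilizer of an edge at $u$; so it is trivial or infinite cyclic. (c) $\bigcap_iB_i=1$, and $B_i\ne B_j$ as subgroups of $\Gamma$ for $i\ne j$.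

*Proof.* Let $1\ne\gamma\in\Gamma$. In a CAT(0) space $\mathrm{Fix}(\gamma)$ is convex. A cell with a fixed interior point is mapped to itself, and as types are preserved it is fixed pointwise. Face stabilizers are trivial, so $\mathrm{Fix}(\gamma)$ is a subcomplex of $X^{(1)}$. A nonempty convex subset is contractible, so $\mathrm{Fix}(\gamma)$ is a tree (or empty), and its reduced paths are geodesics of $X$. Two consecutive edges of a reduced path in it, meeting at a vertex $p$, are distinct and their stabilizers have nontrivial intersection in $\mathrm{Stab}(p)$. They are not one horizontal and one vertical at $p$, by (B2), nor both vertical, by (B3). So both are horizontal at $p$: $p$ is the tail of both. A reduced path with three edges would make both endpoints of its middle edge the tail of that edge. So reduced paths have length at most $2$, and if the length is $2$ the middle vertex is the tail of both edges.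

(a) Both edges lie in the tree $\mathrm{Fix}(\gamma)$ for some $\gamma\neq1$; a reduced path having them as first and last edges has length $2$. (b) For every $1\ne\gamma\in I$ the geodesic from $u$ to $v$ is a path in $\mathrm{Fix}(\gamma)$ of length $1$ or $2$, so $I$ is the pointwise stabilizer of this path. In the second case $I=\mathrm{Stab}(e_1)\cap\mathrm{Stab}(e_2)$, which has finite index in $\mathrm{Stab}(e_1)$ because conjugates of $\langle b\rangle$ in the group of the common tail are commensurable (B4). (c) The vertices $B_1,B_2$ are joined by the edge $\langle a_2\rangle$, so $B_1\cap B_2=\langle a_2\rangle$; likewise $B_2\cap B_3=\langle a_3\rangle$; and $\langle a_2\rangle\cap\langle a_3\rangle=1$ by (B2). For $i\ne j$ the vertices $B_i,B_j$ have different types, so they are distinct and $B_i\cap B_j$ is cyclic by (b), while $B_i$ is not cyclic. $\square$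

**Hyperplanes.** Call two edges of $X^\square$ *parallel* if they are equivalent under the relation generated by being opposite in a square. For a parallelism class let $H$ be the graph whose vertices are the edges of the class and whose edges are the pairs (square, pair of opposite sides in the class); map it to $X^\square$ by midpoints and midlines. At the midpoint of an edge $\epsilon$ the midlines of distinct squares containing $\epsilon$ make angle $\pi$. So reduced paths in $H$ map to local geodesics, hence to geodesics, of $X^\square$, and these have distinct endpoints. Hence the connected graph $H$ is a tree, embedded with convex image. We identify it with its image, the *hyperplane* dual to the edges of the class. Three consequences: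

- no square has both midlines in the same $H$, as $H$ is embedded;
- as $H$ is a tree, the edges dual to $H$ can be oriented coherently, opposite sides of each square crossed by $H$ being oriented in parallel (a *transverse orientation*);
- distinct hyperplanes meet only in centers of squares, and the intersection is convex, so they cross in at most one square.

The next lemma is the isoperimetric inequality that drives the counting.

**Lemma 5.2.** Let $A$ be a finite integral cellular 2-chain of $X$ and $\ell$ the number of edges in $\mathrm{supp}\,\partial A$. Then $\#\mathrm{supp}\,A\le\ell^2$. In particular $\partial A=0$ implies $A=0$. Moreover, in $X^\square$, every square of the support of the subdivision of $A$ has both its hyperplanes dual to half-edges in $\mathrm{supp}\,\partial A$.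

*Proof.* Let $H$ be a hyperplane with a transverse orientation. Each square $q$ crossed by $H$ is the product of its midline $\mu_q\subset H$ and a transversely oriented interval. Orient $q$ by the product of an orientation of $\mu_q$ and the transverse orientation, and put $A_H=\sum_qA(q)\mu_q$, a finite 1-chain on the tree $H$. Let $\epsilon$ be an edge dual to $H$, transversely oriented, with midpoint $p$. All squares containing $\epsilon$ are crossed by $H$, and the incidence number of $q$ and $\epsilon$ equals that of $\mu_q$ and $p$ up to a sign independent of $q,\epsilon$. So $(\partial A)(\epsilon)=\pm(\partial A_H)(p)$ with a constant sign. Segments joining centers to midpoints have coefficient $0$ in $\partial A$. So, if no half-edge of $\mathrm{supp}\,\partial A$ is dual to $H$, then $\partial A_H=0$, and a finite 1-cycle in a tree is zero, so $A_H=0$: no square of $\mathrm{supp}\,A$ is crossed by $H$. This is the last claim. At most $2\ell$ hyperplanes are dual to half-edges in $\mathrm{supp}\,\partial A$; two of them cross in at most one square, so at most $2\ell^2$ squares occur; each face has $k\ge4$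 of them. $\square$

**Lemma 5.3.** Every closed edge path of length $k$ in $X$ with all edges directed from tail to head is the boundary of exactly one face. Directed closed edge paths (of positive length) have length $\ge k$.

*Proof.* Types increase by $1$ along directed edges, which gives the last claim. A directed closed path $z$ of length $k$ has exactly one edge of each type, so it is nonzero as a chain with coefficients $0,1$; and $z=\partial A$ with $A$ finite, as $X$ is simply connected.

We color the hyperplanes. In the corner square of a face at its type-$i$ vertex, the head half of the type-$i$ edge is opposite to the segment from the center to the midpoint of the type-$(i+1)$ edge. In the next corner square, at the type-$(i+1)$ vertex, this segment is opposite to the tail half of the type-$(i+2)$ edge. So we may give color $j\in\mathbb Z/k$ to the head halves of type-$(j-1)$ edges, the segments from centers to midpoints of type-$j$ edges, and the tail halves of type-$(j+1)$ edges: every edge of $X^\square$ has one color, and opposite sides have equal colors. So each hyperplane has a color, and the corner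 square at a type-$i$ vertex is a crossing of colors $i$ and $i+1$.

The path $z$ contains exactly two half-edges of color $j$, for each $j$. If $H$ is dual to a half-edge of $z$, then $\partial A_H$ is nonzero, its coefficients sum to $0$, and they are $\pm1$ on its support; so both half-edges of that color are dual to $H$. Thus for each color $j$ exactly one hyperplane $H_j$ is dual to half-edges of $z$. By Lemma 5.2 the squares of $A$ are among the crossings of $H_j$ and $H_{j+1}$, $j\in\mathbb Z/k$: at most $k$ squares. Each face has $k$ squares and $A\ne0$, so $\mathrm{supp}\,A$ is one face $\Delta$; as $\partial A$ has coefficients $0,1$, $A=\pm\Delta$. If $\Delta'$ has the same boundary path, then $\partial(\Delta'\mp\Delta)=0$ for one sign, so $\Delta'=\Delta$ by Lemma 5.2. $\square$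

## 6. A cocompact thickening $Y$, and planes in it

$X$ is not locally finite, so quasi-isometries of $\Gamma$ do not act on its chains. We replace it by a complex with free cocompact action. Let $K_i$ be the presentation 2-complex of $\langle x_i,y_i\mid x_iy_i^{m_i}x_i^{-1}=y_i^{n_i}\rangle$ with vertex $p_i$. For each $i$ glue a cylinder $S^1\times[0,1]$ joining $y_{i-1}\subset K_{i-1}$ to $x_i\subset K_i$, containing a segment $s_i$ from $p_{i-1}$ to $p_i$; then glue a $k$-gon along the embedded circle $s_1\cdots s_k$. Contracting the closed $k$-gon leaves one vertex, generators $x_i,y_i$, the relators above, and the relators $y_{i-1}=x_i$ from the cylinders. So the fundamental group is $\Gamma$, with $x_i=y_{i-1}=a_i$. Let $Y$ be the universal cover. Since the $B_i$ and the $\langle a_i\rangle\cong\mathbb Z$ inject, $Y$ consists of: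

- vertices $(g,i)$ with $g\in\Gamma$, $i\in\mathbb Z/k$;
- *vertex spaces* $Y_v$, $v=gB_i$: copies of the universal cover of $K_i$, with vertices $(g',i)$, $g'\in gB_i$, with $a$-edges $(g',i)\to(g'a_i,i)$, $b$-edges $(g',i)\to(g'a_{i+1},i)$, and 2-cells called *tiles* $\tau_{g'}=\tau_{g',i}$ with boundary read from $(g',i)$ as $ab^ma^{-1}b^{-n}$, where $a=a_i$, $b=a_{i+1}$, $m=m_i$, $n=n_i$;
- segments $s_{g,i}$ from $(g,i-1)$ to $(g,i)$, and *rectangles* $R_{g,i}$ between $s_{g,i}$ and $s_{ga_i,i}$; the rectangles $R_{ga_i^j,i}$, $j\in\mathbb Z$, form the *strip* of the edge $e=g\langle a_i\rangle$ of $X$, joining the line $e$ in $Y_{\mathrm{tail}(e)}$ ($b$-edges) to the line $e$ in $Y_{\mathrm{head}(e)}$ ($a$-edges);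
- *faces* $\Delta_g$ with boundary $s_{g,1}\cdots s_{g,k}$.

$\Gamma$ acts freely and cocompactly, and we orient cells equivariantly. "lf chain" means a locally finite, possibly infinite chain with integer coefficients. We also write $Y_v$ for the coset $v\subset\Gamma$.

**Two local equations.** Let $S$ be an lf 2-cycle. The 2-cells containing $s_{g,i}$ are $R_{g,i}$, $R_{ga_i^{-1},i}$ and $\Delta_g$. The 2-cells containing the $a$-edge $(g,i)\to(ga_i,i)$ are $\tau_g$, $\tau_{gb^{-n}}$ and $R_{g,i}$ (the tile $\tau_g$ has its two $a$-edges at $g$ and at $gb^n$). Hence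
$$S(R_{g,i})-S(R_{ga_i^{-1},i})=\pm S(\Delta_g),\tag{6.1}$$
$$S(\tau_g)-S(\tau_{gb^{-n}})=\pm S(R_{g,i}),\tag{6.2}$$
with signs depending only on $i$.

**Lemma 6.1.** $H_1(Y)=0$ and $H_2(Y)=0$.

*Proof.* $Y$ is simply connected. Let $S$ be a finite 2-cycle. The map $\Delta_g\mapsto\Delta_g$, $s_{g,i}\mapsto g\langle a_i\rangle$, $(g,i)\mapsto gB_i$, all other cells $\mapsto0$, is a chain map $C_*(Y)\to C_*(X)$: the boundary of $R_{g,i}$ goes to $\pm(g\langle a_i\rangle-ga_i\langle a_i\rangle)=0$, the boundary of a tile to $0$, the boundary of an $a$- or $b$-edge to $0$. So $\sum S(\Delta_g)\Delta_g$ is a finite 2-cycle of $X$, hence $0$ by Lemma 5.2. By (6.1) $S$ is constant on strips of rectangles, hence $0$ there by finiteness. By (6.2) $S(\tau_g)=S(\tau_{gb^n})$ for all $g$, so again $S=0$. $\square$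

**Cycles in one vertex space.** Let $V=Y_v$, with vertex set identified with $B=BS(m,n)$ by a left translation. The tiles $\tau_{gb^{nx}}$, $x\in\mathbb Z$, form a strip between the lines $g\langle b\rangle$ and $ga\langle b\rangle$. The tile $\tau_g$ has two corners $g,ga$ with coordinate $\xi(g)$ and two corners $gb^n,gab^m$ with coordinate $\xi(g)+n(n/m)^{h(g)}$ (for $gab^m$: $m(n/m)^{h(g)+1}$ is the same number). So $V$ is $T\times\mathbb R$ with second coordinate $\xi$, and the strip of an edge $\varepsilon$ of $T$ is $\varepsilon\times\mathbb R$. Orient tiles as (edge of $T$) $\times$ (increasing $\xi$); along one strip this differs from the equivariant orientation by a constant sign. An lf 2-cycle supported in $V$ has no rectangles, so by (6.2) it is constant on each strip. A $b$-edge of the line $w$ lies on exactly one tile of each strip $\varepsilon\times\mathbb R$ with $\varepsilon\ni w$, so the cycle condition there is conservation at the vertex $w$ of $T$. Therefore the lf 2-cycles of $V$ are exactly the chains $\varphi\times\mathbb R$, where $\varphi$ is in the group $\mathcal F$ of integral *flows* on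 $T$ (lf 1-cycles). For an oriented line $\ell\subset T$ let $\varphi_\ell$ be the unit flow along $\ell$, $P_\ell=\ell\times\mathbb R$ the corresponding plane, and $[P_\ell]=\varphi_\ell\times\mathbb R$. For three ends $\omega_1,\omega_2,\omega_3$ of $T$, for instance, $\varphi_{\omega_1\omega_2}+\varphi_{\omega_2\omega_3}=\varphi_{\omega_1\omega_3}$.

**Example 6.2: a plane in $Y$ with exactly one face.** Take the face $\Delta_1$, the $k$ half-strips $\{R_{a_i^j,i}:j\ge0\}$, and in each $Y_{B_i}=T\times\mathbb R$ the quarter plane (ray $\langle b\rangle,a\langle b\rangle,a^2\langle b\rangle,\dots$) $\times[0,\infty)$. The quarter plane is a union of tiles, as the points $a^s$ are corners of tiles and have $\xi=0$; it is bounded by the $a$-ray $\{a_i^j\}_{j\ge0}$ and the $b$-ray $\{a_{i+1}^j\}_{j\ge0}$, which are the sides of the half-strips of types $i$ and $i+1$. So the union is a $k$-gon with a half-strip at each side and a quarter plane in each corner, a topological plane, in which each edge lies on exactly two 2-cells. Orienting it gives an lf 2-cycle $S$ with $S(\Delta_1)=\pm1$ and no other face. We shall meet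 it again.

## 7. Pushing planes forward: faces as the obstruction

Let $\Gamma'=\mathrm{Hig}_{\sigma'}$, with $X',Y',a'_i,B_i',\dots$, let $f:\Gamma\to\Gamma'$ be an $(L,A)$-quasi-isometry and $\bar f$ a quasi-inverse. For each cell $c$ of $Y$ choose $|c|\in\Gamma$ such that $(|c|,i)$ is a vertex of $c$ for some $i$, taking $|\tau_g|=|\Delta_g|=|R_{g,i}|=g$; do the same for $Y'$.

**Step 1: chain maps.** *We turn $f$ into a map of infinite cycles.* Send $(g,i)$ to $(f(g),1)$. An edge of $Y$ joins $(g,i),(g',i')$ with $d(g,g')\le1$; send it to an edge path of bounded length joining the images of its endpoints ($Y'$ is connected with cocompact action). For a 2-cell $c$ the image of $\partial c$ is a 1-cycle of bounded norm (sum of absolute values of coefficients) and diameter. Up to $\Gamma'$ there are finitely many such cycles, each bounding a finite 2-chain since $H_1(Y')=0$; choose one filling per orbit. This gives a chain map $f_\#:C_*(Y)\to C_*(Y')$ and a uniform $D$ such that $f_\#c$ has norm $\le D$ and is supported on cells $c'$ with $d(|c'|,f(|c|))\le D$. Do the same for $\bar f_\#$.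

Since $\bar ff$ is at bounded distance from the identity, the same method gives $h_0:C_0(Y)\to C_1(Y)$ and $h_1:C_1(Y)\to C_2(Y)$, of bounded norm and displacement, with $\bar f_\#f_\#-\mathrm{id}=\partial h_0$ on $C_0$ and $\bar f_\#f_\#-\mathrm{id}=\partial h_1+h_0\partial$ on $C_1$: first join each vertex to its image; then, for an edge $e$, fill the 1-cycle $\bar f_\#f_\#e-e-h_0\partial e$. For a 2-cell $c$ the chain $\bar f_\#f_\#c-c-h_1\partial c$ has boundary $h_0\partial\partial c=0$; it is a finite 2-cycle, hence zero by Lemma 6.1. All these maps extend to lf chains, since a given cell occurs in the images of finitely many cells. So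
$$\bar f_\#f_\#S=S\ \text{ for lf 2-cycles }S\text{ of }Y,\quad\text{and symmetrically for }f_\#\bar f_\#.\tag{7.1}$$

**The first attempt, and where it stops.** We want $f$ to send each vertex space near a vertex space. The natural try is to take a plane $P_\ell$ in a vertex space and look at the cycle $f_\#[P_\ell]$. *If* it uses only tiles, then, vertex spaces being disjoint, it splits into cycles lying in single vertex spaces, and by (7.1) one can argue further (Section 12). So we want its coefficients on faces and rectangles to vanish. For a *finite* cycle this was Lemma 6.1: the face part is a finite 2-cycle of $X'$, so it is $0$. For an infinite cycle that argument stops at two points. First, the face part may be infinite, and then Lemma 5.2 says nothing. Second, even if the face part $A$ is finite, it need not be a cycle: by (6.1) its coefficient on an edge $e$ is the difference of the limits of $S$ at the two ends of the strip of $e$, and these may differ. Example 6.2 shows that this happens: there $A=\pm\Delta_1$, and $\partial A$ contains all $k$ edges of $\Delta_1$. So no purely topological argument can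 work; we must use that $f_\#[P_\ell]$ comes from $P_\ell$, with its exponentially growing spacing. Finiteness of the face part takes Sections 8–10; the second point is dealt with in Section 11.

**Step 2: coefficients as functionals.** *We record how the coefficient of a cell depends on the flow.* Fix a vertex space $V=Y_{v_0}$ with vertices identified with $B=BS(m,n)$ and $V=T\times\mathbb R$; $\beta=|n|/m$; $d_V$ is the word metric of $B$, so $d\le d_V$. We write $f(z)$ for the image of the element of the coset $v_0$ that corresponds to $z\in B$. For a 2-cell $c'$ of $Y'$ define a homomorphism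
$$u_{c'}:\mathcal F\to\mathbb Z,\qquad u_{c'}(\varphi)=\text{coefficient of }c'\text{ in }f_\#(\varphi\times\mathbb R).$$
As $f_\#(\varphi\times\mathbb R)$ is an lf 2-cycle, (6.1) and (6.2) hold for the $u$'s. If $u_{c'}\ne0$, then $c'\in\mathrm{supp}\,f_\#\tau_z$ for some tile $\tau_z$ of $V$; choose such a vertex $z(c')=z$, so $d(|c'|,f(z(c')))\le D$, and write $w(c')=w(z(c'))\in T$. There is a uniform function $\kappa$ such that, for $u_{c'},u_{c''}\neq0$,
$$\begin{aligned} d(|c'|,|c''|)\le r&\Rightarrow d_V(z(c'),z(c''))\le\kappa(r),\\ d_V(z(c'),z(c''))\le r&\Rightarrow d(|c'|,|c''|)\le\kappa(r).\end{aligned}\tag{7.2}$$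
For the first line, $f(z(c')),f(z(c''))$ are at distance $\le r+2D$, so $d(z(c'),z(c''))$ is bounded as $f$ is a quasi-isometry, and so is $d_V$, by proper embedding of $B$ in $\Gamma$. The second line uses $d\le d_V$ and the upper quasi-isometry inequality. The same proof shows that all tiles $\tau$ of $V$ with $c'\in\mathrm{supp}\,f_\#\tau$ are within bounded $d_V$-distance of $z(c')$. So there is a uniform integer $D_1\ge1$ such that $u_{c'}(\varphi)$ depends only on $\varphi$ restricted to the edges of $\mathrm{Ball}_T(w(c'),D_1)$.

**Lemma 7.1 (constancy principle).** If $u_{c'}=\pm u_{c''}\ne0$, then $d_T(w(c'),w(c''))\le2D_1$.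

*Proof.* Otherwise the balls $U_1,U_2$ of radius $D_1$ about $w(c'),w(c'')$ are disjoint. Given $\varphi\in\mathcal F$, let $\varphi'=\varphi$ on $U_1$; at each vertex at distance exactly $D_1$ from the center of $U_1$ push the flux out along one outward ray not directed to $U_2$; let $\varphi'=0$ elsewhere. This is possible: there are at least two outward edges, as the valence is $\ge3$, and $U_2$ lies in one component of the complement of $U_1$. Then $\varphi'\in\mathcal F$ vanishes on $U_2$, and $u_{c'}(\varphi)=u_{c'}(\varphi')=\pm u_{c''}(\varphi')=0$. So $u_{c'}=0$, a contradiction. $\square$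

Call $g\in\Gamma'$ *essential* if $u_{\Delta_g}\ne0$; let $\mathcal E$ be the set of essential $g$, and for $g\in\mathcal E$ put $z_g=z(\Delta_g)$. The aim of Sections 8–11 is $\mathcal E=\varnothing$.

## 8. Every rectangle that occurs is near an essential face

This section makes rectangles controllable by faces. The idea: if no face is near, then by (6.1) the functional is constant along a long piece of an $a'$-line, so by Lemma 7.1 this piece is carried by (the image of) one $b$-line of $V$; a second, parallel $a'$-line found nearby is carried by the *same* $b$-line, but two such $a'$-lines diverge by (B3).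

**Lemma 8.1.** There is a uniform $R_*$ such that $u_{R_{g,i}}\ne0$ implies $\mathcal E\cap\mathrm{Ball}(g,R_*)\ne\varnothing$.

*Proof.* Write $a=a'_i$, $b=a'_{i+1}$, $n'=n'_i$, and $b_V$ for the letter $b$ of $V$. Suppose $u_{R_{g,i}}\neq0$ and $\mathcal E\cap\mathrm{Ball}(g,R_*)=\varnothing$, with $R_*$ to be chosen. By (6.1), $u_{R_{ga^j,i}}$ is constant, nonzero, for $|j|\le R_*$. Put $\zeta_j=z(R_{ga^j,i})$ and $w=w(\zeta_0)$. By Lemma 7.1, $d_T(w(\zeta_j),w)\le2D_1$, so $\zeta_j$ is within a uniform $d_V$-distance $C_1$ of the line $w=\{\zeta_0b_V^x\}$: choose $\theta_j\in\mathbb Z$, $\theta_0=0$, with $d_V(\zeta_j,\zeta_0b_V^{\theta_j})\le C_1$. By (7.2), and by proper embedding of $\langle b_V\rangle$ in $B$ and of $\langle a\rangle$ in $\Gamma'$,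
$$|\theta_{j+1}-\theta_j|\le C_2,\qquad |\theta_j-\theta_l|\le r\Rightarrow|j-l|\le\psi(r)\qquad(|j|,|j+1|,|l|\le R_*),$$
with $C_2\ge1$ and $\psi$ uniform and integer valued.

**Step 1: the piece of $a$-line fills an interval of $w$.** *For each $K$ there is $N(K)$ such that, if $R_*\ge N(K)$, then $\{\theta_j\}_{|j|\le N(K)}$ is $C_2$-dense in $[-K,K]$.* Let $N_1=\psi(C_2)+1$, $K_1=K+C_2N_1+C_2$, $N=N(K)=\psi(K_1)+1$. Then $|\theta_{\pm N}|>K_1$. If $\theta_N,\theta_{-N}$ had the same sign, say positive, both sequences $\theta_0,\dots,\theta_N$ and $\theta_0,\dots,\theta_{-N}$ would visit $(C_2N_1,C_2N_1+C_2]$, as they start at $0$ with steps at most $C_2$. As $|\theta_l|\le C_2|l|$, this happens at times $j>N_1$ and $j'<-N_1$. Then $|\theta_j-\theta_{j'}|\le C_2$ but $j-j'>\psi(C_2)$, a contradiction. So the signs are opposite, and a sequence with steps $\le C_2$ from one side of $[-K_1,K_1]$ to the other is $C_2$-dense in $[-K,K]$.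

**Step 2: a second rectangle at bounded $b$-distance.** *We find $x^*$, bounded, with $u\ne0$ on the rectangle at $gb^{\pm n'x^*}$.* By (6.2) one of $\tau_g,\tau_{gb^{-n'}}$ has $u\ne0$. In the first case put $t_x=\tau_{gb^{n'x}}$, $y=n'$; in the second, $t_x=\tau_{gb^{-n'(x+1)}}$, $y=-n'$ ($x\ge0$). In both cases $u_{t_0}\ne0$, and (6.2) at $gb^{yx}$ gives $u_{t_x}-u_{t_{x-1}}=\pm u_{R_{gb^{yx},i}}$ for $x\ge1$. Let $x^*\in\{1,2,\dots,\infty\}$ be the least $x\ge1$ with $u_{R_{gb^{yx},i}}\ne0$. For $0\le x<x^*$ we have $u_{t_x}=\pm u_{t_0}\ne0$; in fact, they are equal. Now $|t_0|$ is within $|n'|$ of $g$, so by (7.2) $z(t_0)$ is close to $\zeta_0$; by Lemma 7.1 all $z(t_x)$ are uniformly close to $w$; and $|t_x|,|t_{x+1}|$ are at distance $\le|n'|$. So $z(t_x)$ is within a uniform $d_V$-distance of a point $\zeta_0b_V^{\eta_x}$ with $|\eta_0|\le C_4$, $|\eta_{x+1}-\eta_x|\le C_4$.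

If $|\eta_x|\le K$ and $R_*\ge N(K)$, then by Step 1 some $\theta_j$ is within $C_2$ of $\eta_x$, so $z(t_x)$ is within a uniform distance, independent of $K$, of $\zeta_j$, and by (7.2) $d(|t_x|,ga^j)\le C_6$, where $|t_x|=gb^{yx}$ or $gb^{y(x+1)}$. The elements $b^{-yx}a^j$ (or $b^{-y(x+1)}a^j$) of $\mathrm{Ball}(1,C_6)$ so obtained are distinct for distinct $x$, as $\langle a\rangle\cap\langle b\rangle=1$. So there are at most $X_0:=\#\mathrm{Ball}_{\Gamma'}(1,C_6)$ such $x$. If $K\ge C_4(X_0+2)$, then $|\eta_x|\le C_4(x+1)\le K$ for all $x\le\min(X_0,x^*-1)$. If $x^*>X_0$, the $X_0+1$ values $x=0,\dots,X_0$ would all be such; so $x^*\le X_0$.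

**Step 3: two $a$-lines carried by one $b$-line.** *We contradict (B3).* Put $g_2=gb^{yx^*}$, $1\le x^*\le X_0$; then $u_{R_{g_2,i}}\ne0$. If $R_*\ge|n'|X_0+N_2$, the elements $g_2a^j$ with $0\le j\le N_2$ are in $\mathrm{Ball}(g,R_*)$, so by (6.1) $u_{R_{g_2a^j,i}}$ is constant nonzero for $0\le j\le N_2$. Since $g_2$ is at distance $\le|n'|$ from $|t_{x^*-1}|$, $z(R_{g_2,i})$ is uniformly close to $z(t_{x^*-1})$, hence to $\zeta_0b_V^{\eta_{x^*-1}}$, where $|\eta_{x^*-1}|\le C_4X_0$. With Lemma 7.1, as before, $z(R_{g_2a^j,i})$ is uniformly close to a point $\zeta_0b_V^{\theta_j^{(2)}}$ with $|\theta^{(2)}_0|\le C_7(X_0+2)$ and steps $\le C_7$. If $|\theta_j^{(2)}|\le K$ for all these $j$, then by Step 1 for each such $j$ there is $j'$ with $d(g_2a^j,ga^{j'})\le C_8$, where $C_8$ is uniform and independent of $K,X_0,N_2$; that is, $a^{-j'}b^{yx^*}a^j\in\mathrm{Ball}(1,C_8)$. For different $j$ these elements are different: an equality for $j\neq l$ gives $b^{yx^*}a^{j-l}b^{-yx^*}\in\langle a\rangle$ with $j-l\ne0$, so $b^{yx^*}\in\langle a\rangle$ by (B3), against (B2). With $N_2=\#\mathrm{Ball}(1,C_8)$ we have $N_2+1$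 values of $j$, a contradiction.

The constants are chosen in the order $X_0$, $N_2$, $K=(C_4+C_7)(X_0+N_2+3)$, $R_*=N(K)+|n'|X_0+N_2+1$ (maximum over $i$ and over the types of $V$). This $K$ satisfies all requirements: $|\theta_j^{(2)}|\le C_7(X_0+2+N_2)\le K$. $\square$

## 9. Boxes in ascending planes and a $\log^2$ bound

**Finitely many test lines.** For $w_0\in T$ and an integer $r\ge1$ let $\mathcal L(w_0,r)$ consist of one line $\ell$ for each pair of distinct leaves of $\mathrm{Ball}_T(w_0,r)$ (vertices at distance exactly $r$ from $w_0$): $\ell$ passes through these two leaves, and outside the ball it consists of two rays along which the height increases by $1$ at each step. Such lines exist: each vertex has at least $2$ upward edges, so at a leaf at least one of them points outward. $\#\mathcal L(w_0,r)$ is bounded in terms of $r$. A flow restricted to the ball is determined by its fluxes at the leaves (the flux through an edge is the sum of the fluxes at the leaves behind it), and these sum to $0$; so it is an integral combination of leaf-to-leaf path flows. Hence: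
$$\begin{gathered}\text{if }u_{c'}\ne0\text{ and }d_T(w(c'),w_0)\le r_1,\text{ then for each integer }r\ge r_1+D_1\\ \text{there is }\ell\in\mathcal L(w_0,r)\text{ with }u_{c'}(\varphi_\ell)\ne0.\end{gathered}\tag{9.1}$$
Indeed $\mathrm{Ball}_T(w(c'),D_1)\subset\mathrm{Ball}_T(w_0,r)$, so if $\varphi=\sum c_\ell\varphi_\ell$ on the latter ball, then $u_{c'}(\varphi)=\sum c_\ell u_{c'}(\varphi_\ell)$.

Fix $\ell\in\mathcal L(w_0,r)$. If $u_{c'}(\varphi_\ell)\ne0$, some tile $\tau_z$ of $P_\ell$ has $c'\in\mathrm{supp}\,f_\#\tau_z$; choose such a vertex $z^\ell(c')=z$ of $P_\ell$, the *location* of $c'$. Then $d(|c'|,f(z^\ell(c')))\le D$; it is within uniform $d_V$-distance of $z(c')$; (7.2) holds for $z^\ell$ too; and boundedly many 2-cells have a given location.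

**Why ascending planes.** In $BS(1,2)$ take the line $\ell$ through $\dots,ba^2\langle b\rangle,ba\langle b\rangle,\langle b\rangle,a\langle b\rangle,a^2\langle b\rangle,\dots$. The lines $a^s\langle b\rangle$ and $ba^s\langle b\rangle$, $s\ge 1$, have coordinates $2^s\mathbb Z$ and $1+2^s\mathbb Z$. The box of $P_\ell$ with lines of height $\le N$ and $|\xi|\le2^N$ contains $(2^{N+1}+1)+\sum_{s=1}^N(2^{N+1-s}+1)+\sum_{s=1}^N2^{N+1-s}=6\cdot2^N+N-3$ vertices, but only $2N+1$ lines, and on each line only boundedly many vertices are near the frontier. So a box of size about $J=2^N$ has a frontier of size about $\log J$.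

**Frontier.** Let $Q=\ell_0\times[\xi_-,\xi_+]$ be the set of vertices $(w,x)$ of $P_\ell$ with $w$ in a finite segment $\ell_0\subset\ell$ and $\xi_-\le x\le\xi_+$. Let $N_C(Q)$ be the set of vertices $(w,x)$ of $P_\ell$ such that either $w$ is within $C$ of an endpoint of $\ell_0$ and $\xi_--C\beta^{h(w)}\le x\le\xi_++C\beta^{h(w)}$ (the *end part*), or $w$ is within $C$ of $\ell_0$ and $|x-\xi_+|\le C\beta^{h(w)}$ or $|x-\xi_-|\le C\beta^{h(w)}$ (the *side part*).

*Claim. If $z=(w,x)\in Q$ and $z'=(w',x')\in P_\ell\setminus Q$ are vertices with $d_V(z,z')\le r_0$, then $z,z'\in N_C(Q)$ with $C=C(r_0)$.* By (B5)(i), $d_T(w,w')\le r_0$ and $|x-x'|\le r_0\beta^{h(w)+r_0}\le r_0\beta^{h(w')+2r_0}$. If $w'\notin\ell_0$, an endpoint of $\ell_0$ lies between $w$ and $w'$, and both points are in the end part. If $w'\in\ell_0$, one of $\xi_\pm$ lies between $x$ and $x'$, and both points are in the side part.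

**The face part over a box.** Let $A_Q=\sum u_{\Delta_g}(\varphi_\ell)\Delta_g$, over all $g$ with $u_{\Delta_g}(\varphi_\ell)\neq0$ and $z^\ell(\Delta_g)\in Q$. It is a finite 2-chain of $X'$, as $Q$ is finite. The next lemma bounds its boundary by the frontier of $Q$.

**Lemma 9.1.** There is a uniform $C$ such that for every edge $e\in\mathrm{supp}\,\partial A_Q$ there is a rectangle $R$ in the strip of $e$ with $u_R(\varphi_\ell)\ne0$ and $z^\ell(R)\in N_C(Q)$.

*Proof.* Let $e=g\langle a_i'\rangle$, $s(j)=u_{R_{ga_i'^j,i}}(\varphi_\ell)$. The faces at $e$ are the $\Delta_{ga_i'^j}$. By (6.1) $s(j)-s(j-1)=\pm u_{\Delta_{ga_i'^j}}(\varphi_\ell)$ with constant sign, so $(\partial A_Q)(e)=\pm\sum(s(j)-s(j-1))$ over those $j$ with a nonzero *jump* and $z^\ell(\Delta_{ga_i'^j})\in Q$. Split $\{j:s(j)\ne0\}$ into maximal intervals $[p,q]$, possibly infinite, called *runs*; the jump at $j$ belongs to the run if $p\le j\le q+1$. Each nonzero jump belongs to exactly one run: one of $s(j-1),s(j)$ is nonzero, and if both are they are in the same run. The jumps of a finite run sum to $s(q+1)-s(p-1)=0$. As $(\partial A_Q)(e)\neq0$,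 for some run the sum of its jumps located in $Q$ is nonzero. So this run has a jump located in $Q$, and either it is infinite, or it has another nonzero jump not located in $Q$.

Start at the jump face located in $Q$ and move through the rectangles of the run to the other jump face, or to infinity. (If the jumps are at $j<j_2$, the rectangles are those with index $j,\dots,j_2-1$, all in $[p,q]$; for $j>j_2$ they are those with index $j-1,\dots,j_2$.) All these cells have nonzero coefficient; by (7.2) their locations change by bounded steps; in the infinite case the locations leave the finite set $Q$, as boundedly many cells have a given location. So there are two consecutive cells, at least one of them a rectangle of the run, one located in $Q$ and the other not. By the Claim both are located in $N_C(Q)$. $\square$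

**Lemma 9.2.** For every $r$ there is $C_r$ such that for all $w_0\in T$, $x_0\in\mathbb R$, $J\ge2$:
$$\#\{g\in\mathcal E:\ d_T(w(z_g),w_0)\le r,\ |\xi(z_g)-x_0|\le J\beta^{h(w_0)}\}\le C_r(\log J)^2 .$$

*Proof.* Let $\rho$ be a uniform bound for $d_V(z(c'),z^\ell(c'))$ and $r'\ge r+\rho+D_1$ an integer. By (9.1) each such $g$ has $u_{\Delta_g}(\varphi_\ell)\ne0$ for some $\ell\in\mathcal L(w_0,r')$. So it suffices to bound, for each of these boundedly many $\ell$, the number of such $g$ with $u_{\Delta_g}(\varphi_\ell)\ne0$. For these, $w(z^\ell(\Delta_g))\in\mathrm{Ball}_T(w_0,r')$ and, by (B5)(i), $|\xi(z^\ell(\Delta_g))-x_0|\le C'J\beta^{h(w_0)}$ with $C'=C'(r)$. Let $\ell_0\subset\ell$ be $\ell\cap\mathrm{Ball}_T(w_0,r')$ together with $\lceil\log_\beta J\rceil+r'$ further steps on each ray, and $\xi_\pm=x_0\pm C'J\beta^{h(w_0)}$. So all the $g$ in question are in $\mathrm{supp}\,A_Q$.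

The leaves have height $\ge h(w_0)-r'$, so the endpoints of $\ell_0$ have height $\ge h(w_0)+\log_\beta J$. Hence on the lines $w$ of the end part of $N_C(Q)$ the spacing is at least $J\beta^{h(w_0)-C}$, while the allowed $\xi$-interval has length $2C'J\beta^{h(w_0)}+2C\beta^{h(w)}$. So each has boundedly many vertices, at most $2C'\beta^C+2C+1$, and there are at most $2(2C+1)$ such lines. The side part has at most $2(2C+1)$ vertices on each of $O_r(\log J)$ lines. A rectangle determines its strip, and boundedly many rectangles have a given location; so by Lemma 9.1 $\#\mathrm{supp}\,\partial A_Q\le C_r'''\log J$, and Lemma 5.2 gives $\#\mathrm{supp}\,A_Q\le(C_r'''\log J)^2$. $\square$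

## 10. Moving the sides of the box: finitely many essential faces

Lemma 9.2 is not enough: as the box grows to exhaust $P_\ell$, the bound grows. The main loss is on the sides of the box at low height, where there are about $\log J$ lines. But a rectangle located there forces an essential face near the side (Lemma 8.1); there are only polynomially many in $\log J$ of those (Lemma 9.2), and near a line of low height each one forbids only a very short interval of positions for the side. So a good position exists.

**Lemma 10.1.** For every $r$ there is $C_r$ such that $\#\{g:u_{\Delta_g}(\varphi_\ell)\ne0\}\le C_r$ for all $w_0\in T$ and $\ell\in\mathcal L(w_0,r)$. Consequently, for all $r$ there is $C_r'$ with $\#\{g\in\mathcal E:d_T(w(z_g),w_0)\le r\}\le C'_r$ for all $w_0\in T$.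

*Proof.* The second claim follows from the first, applied to $\mathcal L(w_0,r_2)$ with $r_2$ an integer $\ge r+D_1$, by (9.1). For the first, a change of the identification of $V$ with $B$ by a left translation by $c$ adds $h(c)$ to all heights and changes $\xi$ by the affine map $\alpha(c)$; so we may assume $h(w_0)=0$. Let $J$ be large (at least $\beta^r$), and let $\ell_0$ be $\ell\cap\mathrm{Ball}_T(w_0,r)$ together with the ray vertices of height $\le\log_\beta J$. Let $C$ be as in Lemma 9.1.

**Step 1: choice of $\xi_\pm$.** *We place the sides away from essential faces at low heights.* Let $R$ be a rectangle with $u_R(\varphi_\ell)\ne0$, $z^\ell(R)=(w,x)$ and $|x-\xi_+|\le C\beta^{h(w)}$. By Lemma 8.1 there is $g\in\mathcal E$ with $d(g,|R|)\le R_*$; so by (7.2) and (B5)(i)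
$$d_T(w(z_g),w)\le\kappa_0,\qquad|\xi(z_g)-\xi_+|\le C_1\beta^{h(w)},$$
with uniform $\kappa_0,C_1$. We choose $\xi_+\in[J,2J]$ such that this is impossible whenever $w\in\ell$ and $h(w)\le\log_\beta J-\tau$, with $\tau\ge0$ to be chosen.

For $w\in\ell$ with $h(w)=\log_\beta J-t$, $t\ge\tau$, apply Lemma 9.2 with center $w$, radius $\kappa_0$, $x_0=\frac32J$, and $\frac12\beta^t+C_1+2$ in place of $J$. Since $\frac12\beta^t\beta^{h(w)}=\frac12J$, it shows that at most $C_2(1+t)^2$ elements $g\in\mathcal E$ have $d_T(w(z_g),w)\le\kappa_0$ and $\xi(z_g)\in[J-C_1\beta^{h(w)},2J+C_1\beta^{h(w)}]$. Each forbids an interval of positions $\xi_+$ of length $2C_1\beta^{h(w)}=2C_1J\beta^{-t}$. So $w$ forbids a set of measure at most $2C_1C_2J\beta^{-t}(1+t)^2$. There are at most $2r+3$ vertices of $\ell$ of a given height ($2r+1$ in the ball, and at most one on each ray). So the total forbidden measure is at most $C_rJ\sum_t\beta^{-t}(1+t)^2$, over $t\ge\tau$ in a translate of $\mathbb Z$. This is less than $J$ if $\tau=\tau(r)$ is large. So a good $\xi_+$ exists; similarly choose $\xi_-\in[-2J,-J]$.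

**Step 2: the frontier is now bounded.** *We count locations in $N_C(Q)$ of rectangles that occur.* Let $R$ have $u_R(\varphi_\ell)\ne0$ and $z^\ell(R)\in N_C(Q)$. In the side part it is located at a height in $(\log_\beta J-\tau,\log_\beta J+C]$, as the vertices of $\ell_0$ have height $\le\log_\beta J$; this is a bounded number of lines, with at most $2(2C+1)$ vertices on each. In the end part the heights differ from $\log_\beta J$ by at most $C+1$, so the $\xi$-width is at most a constant times $J$ and the spacing at least a constant times $J$: boundedly many vertices. By Lemma 9.1, $\#\mathrm{supp}\,\partial A_Q$ is bounded in terms of $r$ only, and by Lemma 5.2 so is $\#\mathrm{supp}\,A_Q$. As $J\to\infty$ the regions $Q$ contain any given finite set of vertices of $P_\ell$, so the same bound holds for $\{g:u_{\Delta_g}(\varphi_\ell)\ne0\}$. $\square$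

## 11. There are no essential faces

In Example 6.2 the boundary of the face part consists of $k$ edges, with $k$ different tails. For the image of $P_\ell$ only two tails are possible, one for each end of $\ell$; and that is too few.

**Lemma 11.1.** $\mathcal E=\varnothing$; hence $u_R=0$ for all rectangles $R$.

*Proof.* The second claim follows from the first by Lemma 8.1. Suppose $\mathcal E\ne\varnothing$.

**Step 1: a finite face part with boundary.** *We set up the object to contradict.* By (9.1), with $r_1=0$ and $w_0=w(z_g)$ for some $g\in\mathcal E$, there is $\ell\in\mathcal L(w_0,D_1)$ with $A:=\sum_gu_{\Delta_g}(\varphi_\ell)\Delta_g\neq0$, a finite chain by Lemma 10.1. By Lemma 5.2, $\partial A\ne0$. For an edge $e=g\langle a_i'\rangle$ the function $s_e(j)=u_{R_{ga_i'^j,i}}(\varphi_\ell)$ has finitely many jumps, and $(\partial A)(e)=\pm(s_e(+\infty)-s_e(-\infty))$. So for each $e\in\mathrm{supp}\,\partial A$, at one end of the strip of $e$ the function $s_e$ is constant and nonzero. Enumerate these rectangles as $\Pi_0,\Pi_1,\dots$, going to that end, and let $\pi_j=z^\ell(\Pi_j)\in P_\ell$. By (7.2)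 the steps $d_V(\pi_j,\pi_{j+1})$ are bounded, and boundedly many $j$ have $\pi_j$ in a ball of given radius.

**Step 2: the strip goes to an end of $\ell$.** *Each vertex $w$ of $\ell$ is visited boundedly often.* If $w(\pi_j)=w$, Lemma 8.1 gives $g\in\mathcal E$ with $d(g,|\Pi_j|)\le R_*$, so $d_T(w(z_g),w)\le\kappa_0$. By Lemma 10.1 there are at most $C'_{\kappa_0}$ such $g$, and each is within $R_*$ of boundedly many of the distinct elements $|\Pi_j|$. So $\#\{j:w(\pi_j)=w\}\le C_2$, uniform. Since $w(\pi_j)$ moves in $\ell$ by bounded steps and leaves every finite set, it converges to an end $\omega$ of $\ell$, and from some time $j_1$ on it is in the ascending ray towards $\omega$.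

**Step 3: it follows the end closely.** *We bound its $\xi$-drift.* For a large integer $H$ let $j(H)\ge j_1$ be the first time with $h(w(\pi_j))\ge H$; this height is in $[H,H+C]$. A step from height $h$ changes $\xi$ by at most $C\beta^h$ (B5)(i); the steps before time $j(H)$ start at heights $<H$; and each height occurs at one vertex of the ray, visited at most $C_2$ times. So
$$|\xi(\pi_{j(H)})-\xi(\pi_{j_1})|\le\sum_{h<H}C\,C_2\beta^h\le C_3\beta^H .$$

**Step 4: one end, one tail.** *Edges with the same end have the same tail.* Let $e_1\ne e_2$ be two edges of $\mathrm{supp}\,\partial A$ whose strips go to the same end $\omega$. For all large $H$ the corresponding points lie on lines of the same ascending ray with heights in $[H,H+C]$, and their $\xi$-coordinates differ by at most $(2C_3+1)\beta^H$. So they are at bounded $d_V$-distance by (B5)(ii). By (7.2) there are $p_H\in e_1$, $q_H\in e_2$ (elements of the cosets), for all large $H$, with $d(p_H,q_H)\le C$ and $p_H\to\infty$. The elements $p_H^{-1}q_H$ take finitely many values, so there are $H,H'$ with $p_H\ne p_{H'}$ and $p_H^{-1}q_H=p_{H'}^{-1}q_{H'}$.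 Then $1\neq p_Hp_{H'}^{-1}=q_Hq_{H'}^{-1}\in\mathrm{Stab}(e_1)\cap\mathrm{Stab}(e_2)$, so $e_1,e_2$ have the same tail by Lemma 5.1(a).

**Step 5: two tails are too few.** *We contradict uniqueness of geodesics.* As $\ell$ has two ends, there are vertices $v_+,v_-$ of $X'$ such that every edge of $\mathrm{supp}\,\partial A$ has tail $v_+$ or $v_-$. As $\partial A$ is a nonzero finite 1-cycle in a simple graph, its support contains a simple cycle. All its edges contain $v_+$ or $v_-$, and each of these vertices is on at most two of them, so its length is at most $4$. It is not $3$, as there are no triangles. So it is $4$, $v_+\ne v_-$, no edge of the cycle contains both, and the cycle is $v_+,q_1,v_-,q_2$ with four distinct vertices, $q_1,q_2$ being the heads of its edges. The two edges at $q_1$ are vertical there and distinct. In the bipartite link of $q_1$, with edges of length $\pi/2$, they are vertices of the same class, so they are at distance $\ge\pi$. Hence $v_+,q_1,v_-$ is a local geodesic in the CAT(0) space $X'$, so a geodesic. Likewise $v_+,q_2,v_-$. This contradicts uniqueness of geodesics. $\square$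

## 12. Vertex spaces are preserved

**Lemma 12.1.** There is a map $f_{\mathcal V}$ from the vertices of $X$ to the vertices of $X'$ and a uniform $D_2$ with $f(Y_v)\subset N_{D_2}(Y'_{f_{\mathcal V}(v)})$ for all $v$; similarly $\bar f_{\mathcal V}$ for $\bar f$. The maps $f_{\mathcal V},\bar f_{\mathcal V}$ are mutually inverse bijections, and $f(Y_v)$ and $Y'_{f_{\mathcal V}(v)}$ are at uniformly bounded Hausdorff distance.

*Proof.* The vertex space $V=Y_{v_0}$ in Lemma 11.1 was arbitrary. So for $\varphi\in\mathcal F$ we have $f_\#(\varphi\times\mathbb R)=\sum_vS_v$ with $S_v$ supported on tiles of $Y'_v$; the vertex spaces are disjoint, so each $S_v$ is an lf 2-cycle of $Y'_v$. The same applies to $\bar f$ and the vertex spaces of $Y'$.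

**Step 1: coming back.** *We show that each piece of $f_\#[P_\ell]$ is mapped back into $V$.* Let $\ell\subset T$ be any line and $f_\#[P_\ell]=\sum_vS_v$. Then $\bar f_\#S_v=\sum_uS_{v,u}$ with $S_{v,u}$ an lf cycle of $Y_u$, supported in a bounded neighborhood of $P_\ell\subset Y_{v_0}$. *Claim: $S_{v,u}=0$ for $u\ne v_0$.* Otherwise the flow on the tree $T_u$ of $Y_u$ defining $S_{v,u}$ has, by conservation, a bi-infinite line $\ell_1$ in its support, and the vertices of $\ell_1\times\mathbb R\subset Y_u$ lie in a neighborhood of the coset $v_0$. Let $I=\mathrm{Stab}(u)\cap\mathrm{Stab}(v_0)$ and $z_1\in Y_u$. By CI these vertices lie within bounded distance of $I$, hence of $Iz_1\subset Y_u$ (as $d(x,xz_1)=|z_1|$), and by proper embedding also for the intrinsic metric of $Y_u$. By Lemma 5.1(b), $I$ is trivial or contained in the stabilizer of an edge at $u$.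

If $I$ is trivial or contained in the stabilizer of a horizontal edge at $u$, it fixes a vertex of $T_u$, so $Iz_1$ has bounded projection to $T_u$; but $\ell_1$ is unbounded. If $I$ is contained in the stabilizer of a vertical edge at $u$, a conjugate of $\langle a\rangle$ in $\mathrm{Stab}(u)$, then $Iz_1$ has at most one point at each height. A $b$-line in $\ell_1\times\mathbb R$ has constant height, so it would be contained in a bounded neighborhood of finitely many points of $Iz_1$. Both are absurd, and the claim is proved.

**Step 2: one plane goes to one vertex space.** *We show that only one $S_v$ is nonzero.* By Step 1 $\bar f_\#S_v$ is a cycle of $V$, given by a flow supported in a bounded neighborhood of $\ell$ in $T$ (proper embedding of $B$). Such a flow vanishes on edges off $\ell$: a branch of $T$ off $\ell$ meets this neighborhood in a finite set, whereas a nonzero flux into a branch continues to infinity. So $\bar f_\#S_v=\kappa_v[P_\ell]$, and by (7.1) $S_v=\kappa_vf_\#[P_\ell]$. Since $f_\#[P_\ell]\ne0$, by (7.1), and the $S_v$ have disjoint supports, exactly one $S_v$ is nonzero: $f_\#[P_\ell]=S_{v(\ell)}$.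

**Step 3: all planes of $V$ go to the same vertex space.** *We use the relation between three ends.* For distinct ends $\omega_1,\omega_2,\omega_3$ of $T$, $[P_{\omega_1\omega_2}]+[P_{\omega_2\omega_3}]=[P_{\omega_1\omega_3}]$. So $v(\omega_1\omega_2)=v(\omega_2\omega_3)$: otherwise the image of the left side would have nonzero components in two vertex spaces. So lines with a common end have the same $v$, and any two lines are joined by a chain of lines with common ends. So $v(\ell)$ is the same for all $\ell$; call it $f_{\mathcal V}(v_0)$.

**Step 4: points follow.** *We deduce the statement about $f$.* Each vertex $z$ of $V$ is in a tile $\tau$ of some $P_\ell$. As $\bar f_\#f_\#[P_\ell]=[P_\ell]$, some $c'\in\mathrm{supp}\,f_\#[P_\ell]$ has $\tau\in\mathrm{supp}\,\bar f_\#c'$. So $\bar f(|c'|)$ is uniformly close to $z$, and $f(z)$ is uniformly close to $|c'|\in Y'_{f_{\mathcal V}(v_0)}$. This gives the uniform $D_2$, and the same for $\bar f$.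

**Step 5: bijectivity.** *First: if $Y_v\subset N_D(Y_u)$ for some $D$, then $u=v$.* By CI, $Y_v$, and hence $\mathrm{Stab}(v)$, which is at finite Hausdorff distance from $Y_v$, is contained in a neighborhood of $I=\mathrm{Stab}(u)\cap\mathrm{Stab}(v)$. So every $x\in\mathrm{Stab}(v)$ is $\gamma c$ with $\gamma\in I$ and $c\in\mathrm{Stab}(v)$ in a fixed finite set: $I$ has finite index in $\mathrm{Stab}(v)$. As $\mathrm{Stab}(v)$ is not virtually cyclic, $u=v$ by Lemma 5.1(b). In particular distinct vertex cosets are at infinite Hausdorff distance.

Now let $u=\bar f_{\mathcal V}f_{\mathcal V}(v)$. As $\bar ff$ is close to the identity, $Y_v\subset N_D(Y_u)$ for some $D$, so $u=v$; symmetrically for $f_{\mathcal V}\bar f_{\mathcal V}$. Finally $\bar f(Y'_{f_{\mathcal V}(v)})$ is near $Y_v$, so $Y'_{f_{\mathcal V}(v)}$ is near $f\bar f(Y'_{f_{\mathcal V}(v)})$, hence near $f(Y_v)$, with uniform constants. $\square$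

## 13. The induced isomorphism $X\to X'$ and a bijection $\Phi:\Gamma\to\Gamma'$

**Step 1: a class of lines for each vertex.** *We name the coarse intersections.* For a vertex $p$ let $\mathfrak L(p)$ be the class, up to finite Hausdorff distance, of the edges (cosets) with tail $p$. These are pairwise at finite Hausdorff distance, because their stabilizers are commensurable (B4) and each coset is at finite Hausdorff distance from its stabilizer. If edges $e_1,e_2$ are at finite Hausdorff distance, then by CI $e_1$ is contained in a neighborhood of $\mathrm{Stab}(e_1)\cap\mathrm{Stab}(e_2)$, which is therefore nontrivial, so $e_1,e_2$ have the same tail by Lemma 5.1(a). Hence $\mathfrak L(p)=\mathfrak L(p')$ implies $p=p'$. Put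
$$\mathrm{St}(p)=\{p\}\cup\{\text{heads of edges with tail }p\}.$$
For vertices $u\ne v$, by CI, the sets $N_\rho(Y_u)\cap N_\rho(Y_v)$ are, for all large $\rho$, at finite Hausdorff distance from $I=\mathrm{Stab}(u)\cap\mathrm{Stab}(v)$; this is the *coarse intersection* of $Y_u,Y_v$. It is bounded if $I=1$. Otherwise, by Lemma 5.1(b), it is in a class $\mathfrak L(p)$ with $u,v\in\mathrm{St}(p)$; and if $u,v$ are joined by an edge $e$, it is at finite Hausdorff distance from $e$.

**Step 2: $f$ preserves coarse intersections** *up to finite Hausdorff distance.* By Lemma 12.1, $f(N_\rho(Y_u)\cap N_\rho(Y_v))\subset N_{\rho'}(Y'_{f_{\mathcal V}(u)})\cap N_{\rho'}(Y'_{f_{\mathcal V}(v)})$ for suitable $\rho'$. Conversely $\bar f$ maps the right side into $N_{\rho''}(Y_u)\cap N_{\rho''}(Y_v)$, which is at finite Hausdorff distance from $N_\rho(Y_u)\cap N_\rho(Y_v)$ for large $\rho$; apply $f$ and use that $f\bar f$ is close to the identity.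

**Step 3: edges go to edges with the right direction.** *Here the logarithm of (B4) is used.* Let $e$ be an edge with tail $p$ and head $q$. By Step 2 $f(e)$ is at finite Hausdorff distance from the coarse intersection of $Y'_{f_{\mathcal V}(p)}$ and $Y'_{f_{\mathcal V}(q)}$. It is unbounded, so it is in a class $\mathfrak L(\hat p)$ with $f_{\mathcal V}(p),f_{\mathcal V}(q)\in\mathrm{St}(\hat p)$. *Claim: $\hat p=f_{\mathcal V}(p)$.* Otherwise $f_{\mathcal V}(p)$ is the head of an edge $e'$ with tail $\hat p$, and $f(e)$ is at finite Hausdorff distance from $e'$, an $a'$-coset in $Y'_{f_{\mathcal V}(p)}$. Compose $f|_{Y_p}$ with a nearest point map to $Y'_{f_{\mathcal V}(p)}$. By proper embedding the resulting map sends points at intrinsic distance $1$ to points at bounded intrinsic distance, so it is coarsely Lipschitz for the intrinsic word metrics. It maps the $x$-th point of the $b$-line $e$ to bounded intrinsic distance from the $y(x)$-th point of $e'$, for some $y(x)\in\mathbb Z$. By (B4), $|y(x)-y(0)|\le C\log(2+|x|)$. But each value of $y$ is taken boundedly often, as $f$ is a quasi-isometry and $e$ is properly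 embedded. For $0\le x\le N$, $N$ large, this is impossible. So the claim holds, and $f_{\mathcal V}(q)\in\mathrm{St}(f_{\mathcal V}(p))\setminus\{f_{\mathcal V}(p)\}$: there is an edge with tail $f_{\mathcal V}(p)$ and head $f_{\mathcal V}(q)$. The same holds for $\bar f$. So $f_{\mathcal V}$ is an isomorphism of directed graphs $X^{(1)}\to X'^{(1)}$.

**Step 4: faces.** *We extend to $X$ and get $\Phi$.* By Lemma 5.3 the minimal length of directed closed paths is $k$, respectively $k'$ (face boundaries realize it), so $k=k'$. Also by Lemma 5.3 faces correspond bijectively to directed closed paths of length $k$, up to rotation. So $f_{\mathcal V}$ extends to an isomorphism $X\to X'$. As types increase by $1$ along directed edges and $X^{(1)}$ is connected, it shifts types by a constant $c$. Cyclically relabeling $\sigma'$, we assume $c=0$. On faces it induces a bijection $\Phi:\Gamma\to\Gamma'$. The faces containing the edge $g\langle a_i\rangle$ (the vertex $gB_i$) are the $\Delta_{g'}$ with $g'$ in this coset, so for all $g,i$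
$$\Phi(g\langle a_i\rangle)=\Phi(g)\langle a_i'\rangle,\qquad\Phi(gB_i)=\Phi(g)B_i'=f_{\mathcal V}(gB_i).\tag{13.1}$$

**Step 5: $\Phi$ is close to $f$.** *So it suffices to understand $\Phi$.* By Lemma 12.1 $f(g)\in N_{D_2}(\Phi(g)B_i')$ for all $i$, so $\Phi(g)^{-1}f(g)\in\bigcap_iN_{D_2}(B_i')$. This set is finite: by CI and Lemma 5.1(b), $N_{D_2}(B_1')\cap N_{D_2}(B_2')$ and $N_{D_2}(B_2')\cap N_{D_2}(B_3')$ lie in neighborhoods of $\langle a_2'\rangle$ and $\langle a_3'\rangle$; by CI again the intersection of these neighborhoods is finite, as $\langle a_2'\rangle\cap\langle a_3'\rangle=1$. All radii depend only on $D_2,\sigma'$. So $d(\Phi(g),f(g))\le C$ for all $g$, with $C$ uniform, and $\Phi$ is a bijective quasi-isometry with uniform constants.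

## 14. Neighboring exponents pin each other down: proof of Theorem 1.2

By (13.1) we may write $\Phi(ga_i^j)=\Phi(g)a_i'^{\tau_{g,i}(j)}$, where $\tau_{g,i}:\mathbb Z\to\mathbb Z$ is a bijection fixing $0$. Since $d(ga_i^j,ga_i^{j+1})=1$ and $\langle a_i'\rangle$ is properly embedded, $|\tau_{g,i}(j+1)-\tau_{g,i}(j)|\le C_0$ with $C_0$ uniform; the same for the inverses, using $\Phi^{-1}$. So $C_0^{-1}|j|\le|\tau_{g,i}(j)|\le C_0|j|$. We want $\tau_{g,i}=\mathrm{id}$.

Fix $i$ and write $a=a_i$, $b=a_{i+1}$, $(m,n)=(m_i,n_i)$, and $a',b',m',n'$ similarly. Let $g\in\Gamma$, $s\in\mathbb Z$, $t=\tau_{g,i}(s)$, $M\ge1$, and put $x=n^sM$ if $s\ge0$, $x=m^{|s|}M$ if $s<0$, and $y=x(m/n)^s$. Then $y\in\mathbb Z$ and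
$$gb^xa^s=ga^sb^y ,$$
by iterating $b^na=ab^m$ (or $b^ma^{-1}=a^{-1}b^n$ when $s<0$). Apply $\Phi$ to both sides. Let $x'=\tau_{g,i+1}(x)\neq0$, $y'=\tau_{ga^s,i+1}(y)$, $t_2=\tau_{gb^x,i}(s)$. We get $\Phi(g)b'^{x'}a'^{t_2}=\Phi(g)a'^tb'^{y'}$, that is, $a'^{-t}b'^{x'}a'^{t_2}=b'^{y'}$ in $B_i'$. Heights give $t_2=t$, and then (B1) gives
$$y'=x'(m'/n')^t.\tag{14.1}$$

**Step 1: $\tau$ is linear up to bounded error.** *We compare sizes in (14.1).* As $|x'/x|,|y'/y|\in[C_0^{-1},C_0]$ and $|y/x|=\beta_i^{-s}$, $|y'/x'|=\beta_i'^{-t}$, we get $|t\log\beta_i'-s\log\beta_i|\le2\log C_0$. So $\tau_{g,i}(s)=\kappa_is+O(1)$ with $\kappa_i=\log\beta_i/\log\beta_i'>0$ and $O(1)$ uniform in $g,s$. This holds for every $i$; in particular $\tau_{\cdot,i+1}(x)=\kappa_{i+1}x+O(1)$.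

**Step 2: the error vanishes.** *We feed Step 1 for $i+1$ into (14.1) for $i$.* Keep $g,s$, hence $t$, fixed and let $M\to\infty$. Then $x'=\kappa_{i+1}x+O(1)$, $y'=\kappa_{i+1}y+O(1)$ with the same $\kappa_{i+1}$, and $|x|,|y|\to\infty$, while $y/x=(m/n)^s$ for all $M$. So $y'/x'\to(m/n)^s$. By (14.1) $y'/x'=(m'/n')^t$ for all $M$. Hence $(m'/n')^t=(m/n)^s$ exactly; so $t\log\beta_i'=s\log\beta_i$, that is, $\tau_{g,i}(s)=\kappa_is$ for all $s$. As $\tau_{g,i}$ is a bijection of $\mathbb Z$ and $\kappa_i>0$, $\kappa_i=1$. So $\tau_{g,i}=\mathrm{id}$, and $s=t=1$ gives $m/n=m'/n'$.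

This is what a single vertex group cannot do: the scale of $\langle a_{i+1}\rangle$ is measured, as the "$a$-direction" of $B_{i+1}$, by Step 1 up to a bounded *additive* error, and the relation in $B_i$ converts this into an exact equality for $\langle a_i\rangle$.

**Step 3: $\Phi$ is affine, and $\sigma=\sigma'$.** *We conclude.* Now $\Phi(ga_i^s)=\Phi(g)a_i'^s$ for all $g,i,s$. If a word in the $a_i$ is trivial in $\Gamma$, then reading it from any $g$ shows that the corresponding word in the $a_i'$ is trivial in $\Gamma'$; the converse follows with $\Phi^{-1}$. So $a_i\mapsto a_i'$ defines an isomorphism $\theta$, and $\Phi(g)=\Phi(1)\theta(g)$. In $\Gamma'$ we then have $a'b'^ma'^{-1}=b'^n$, so $m'\mid m$ by (B1); by symmetry $m=m'$, and $m/n=m'/n'$ gives $n=n'$. Undoing the relabeling, $(m'_{i+c},n'_{i+c})=(m_i,n_i)$ for all $i$, and $f$ is at distance $\le C$ from $g\mapsto h\theta(g)$ with $h=\Phi(1)$ and $\theta:a_i\mapsto a'_{i+c}$. This proves Theorem 1.2. $\square$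

## 15. From quasi-isometries to the group $G$: proof of Theorems 1.3 and 1.1

Let $\sigma$ be normalized, $\Gamma=\mathrm{Hig}_\sigma$, $\Lambda=\Lambda_\sigma$.

**Step 1: $\Lambda$ acts faithfully.** *So elements of $\Lambda$ may be treated as maps.* If $g\mapsto h\theta_c(g)$ and $g\mapsto h'\theta_{c'}(g)$ are equal, then $h=h'$ (take $g=1$), and $B_{1+c}=\theta_c(B_1)=\theta_{c'}(B_1)=B_{1+c'}$, so $c=c'$ by Lemma 5.1(c).

**Step 2: uniqueness.** *If $\lambda,\lambda'\in\Lambda$ are at bounded distance as maps of $\Gamma$, then $\lambda=\lambda'$.* Both permute the vertex cosets, as $h\theta_c(gB_i)=h\theta_c(g)B_{i+c}$. For each vertex $v$, $\lambda(Y_v)$ and $\lambda'(Y_v)$ are vertex cosets at finite Hausdorff distance, so they are equal by Step 5 of Section 12. The elements $\lambda(g),\lambda'(g)$ both lie in all the cosets $\lambda(gB_i)=\lambda'(gB_i)$, one of each type. The intersection of these cosets is a single point, since $\bigcap_ixB_i=x\bigcap_iB_i=\{x\}$ by Lemma 5.1(c). So $\lambda(g)=\lambda'(g)$ for all $g$, and $\lambda=\lambda'$ by Step 1.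

**Step 3: the homomorphism $\rho$.** *We transport left translations.* Let $G$ be finitely generated, $q:G\to\Gamma$ a quasi-isometry, $\bar q$ a quasi-inverse. For $x\in G$ let $L_x$ be left translation and $f_x=qL_x\bar q$. These are quasi-isometries of $\Gamma$ with constants independent of $x$. By Theorem 1.2 with $\sigma'=\sigma$, and by uniqueness, there is a unique $\rho(x)\in\Lambda$ at distance $\le C$ from $f_x$, with $C$ independent of $x$. As $f_{xy}$ and $f_xf_y$ are at bounded distance, and $f_xf_y$ is at bounded distance from $\rho(x)\rho(y)$, uniqueness shows that $\rho:G\to\Lambda$ is a homomorphism. Moreover $f_x(q(1))=q(x\,\bar qq(1))$ is within a constant, independent of $x$, of $q(x)$, because $x\,\bar qq(1)$ is at distance $|\bar qq(1)|$ from $x$.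

**Step 4: finite kernel and finite-index image.** *We read off the structure of $G$.* If $\rho(x)=1$, then $d(f_x(q(1)),q(1))\le C$, so $q(x)$ is within a constant of $q(1)$, and $x$ lies in a finite set. So $F=\ker\rho$ is finite. Next, $\rho(x)(q(1))$ is within a constant of $q(x)$, so the orbit $\rho(G)q(1)$ is coarsely dense in $\Gamma$. For each $\lambda\in\Lambda$ there is therefore $x$ such that $\rho(x)^{-1}\lambda$ moves $q(1)$ a bounded distance. $\Lambda$ acts on the locally finite metric space $\Gamma$ by isometries with finite point stabilizers, as $\Gamma$ acts freely and has finite index; so such $\rho(x)^{-1}\lambda$ lie in a fixed finite set, and $[\Lambda:\rho(G)]<\infty$. Hence $G/F\cong\rho(G)$ has finite index in $\Lambda$.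

Conversely, if $F\unlhd G$ is finite and $G/F$ is isomorphic to a finite-index subgroup of $\Lambda$, then $G$ is quasi-isometric to $G/F$, to $\Lambda$, and to its finite-index subgroup $\Gamma$.

**Step 5: virtual isomorphism.** *We obtain Theorem 1.1.* Let $G^0=\rho^{-1}(\Gamma)$, of finite index in $G$. Then $F\unlhd G^0$ is finite, and $G^0/F\cong\rho(G)\cap\Gamma$ is a finite-index subgroup of $\mathrm{Hig}_\sigma$. So $G$ is virtually isomorphic to $\mathrm{Hig}_\sigma$. This proves Theorem 1.3; and since every $\sigma$ as in Section 1 can be normalized without changing the group up to isomorphism, it proves Theorem 1.1 for all $k\ge4$, all $\sigma$ and all $G$. $\square$
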